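# A central limit theorem with random variance for Steinhaus multiplicative sums

## 1. The sum up to 10, and the variance that does not settle

Choose $\alpha(2),\alpha(3),\alpha(5),\dots$ independently and uniformly on the unit circle and extend completely multiplicatively: $\alpha(12)=\alpha(2)^2\alpha(3)$, and so on. Fix $\theta\in(0,1)$ and let $f(n)=\theta^{\Omega(n)/2}$, where $\Omega(n)$ counts prime factors with multiplicity. Write $a,b,c,d$ for $\alpha(2),\alpha(3),\alpha(5),\alpha(7)$, and sort the terms of $\sum_{n\le 10}\alpha(n)f(n)$ by the largest prime factor of $n$: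

| largest prime | $n$ | contribution |
|---|---|---|
| none | $1$ | $1$ |
| $2$ | $2,4,8$ | $\sqrt\theta\,a+\theta a^2+\theta^{3/2}a^3$ |
| $3$ | $3,6,9$ | $\sqrt\theta\,b(1+\sqrt\theta\,a)+\theta b^2$ |
| $5$ | $5,10$ | $\sqrt\theta\,c(1+\sqrt\theta\,a)$ |
| $7$ | $7$ | $\sqrt\theta\,d$ |

Since $\mathbb E[\alpha(m)\overline{\alpha(n)}]=1_{m=n}$, the second moment of the sum is $\sum_{n\le10}f(n)^2=1+4\theta+4\theta^2+\theta^3$.

Now reveal the primes in increasing order. Once $a$ and $b$ are known, what is left is $\sqrt\theta(1+\sqrt\theta a)\,c+\sqrt\theta\,d$, a combination of independent unit vectors with known coefficients. Its conditional variance is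
$$\theta\,|1+\sqrt\theta a|^2+\theta=\theta\,(2+\theta+2\sqrt\theta\,\mathrm{Re}\,a).$$
For $\theta=\frac14$ this is $\frac14(\frac94+\mathrm{Re}\,a)$: it has mean $\frac9{16}$, but it ranges from $\frac5{16}$ to $\frac{13}{16}$ according to the value of $\alpha(2)$.

The same happens for every $x$. If $p>\sqrt x$, the integers $n\le x$ divisible by $p$ are $n=pm$ with $m\le x/p<p$. Given the primes up to $\sqrt x$, the part of the sum carried by primes in $(\sqrt x,x]$ is therefore a sum of independent terms $\alpha(p)f(p)\sum_{m\le x/p}\alpha(m)f(m)$, with conditional variance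
$$\sum_{\sqrt x<p\le x}|f(p)|^2\,\Big|\sum_{m\le x/p}\alpha(m)f(m)\Big|^2 .$$
There are many terms, so a Gaussian limit is plausible. But the variance is itself a random variable governed by the small primes, and nothing in the example suggests that it tends to a constant. This raises three questions. Does the normalized sum converge to a Gaussian multiplied by the square root of a random variance $V_\infty$? What is $V_\infty$? Which moments converge?

## 2. Stable convergence, the chaos measures, and two theorems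

**Setting.** Let $\mathcal M$ be the set of $f:\mathbb N\to\mathbb C$ with $f(nm)=f(n)f(m)$ whenever $(n,m)=1$. The *Steinhaus random multiplicative function* is $\alpha(n)=\prod_p\alpha(p)^{a_p}$ for $n=\prod_pp^{a_p}$, where the $\alpha(p)$ are i.i.d. uniform on the unit circle. Let $\mathcal F=\sigma(\alpha(p):p\text{ prime})$ and
$$S_x=\frac1{\sqrt{\sum_{n\le x}|f(n)|^2}}\sum_{n\le x}\alpha(n)f(n),\qquad \mathbb E|S_x|^2=1 .$$
Let $G\sim\mathcal N_{\mathbb C}(0,1)$ be a standard complex Gaussian, $\mathbb E|G|^2=1$, independent of $\mathcal F$. Recall $\mathbb E|G|^{2q}=\Gamma(q+1)$.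

**The measures.** Put
$$m_{x,\infty}(ds)=\prod_{p\le x}\frac{\big|1+\sum_{k\ge1}\alpha(p)^kf(p^k)p^{-k(1/2+is)}\big|^2}{\mathbb E\big[\big|1+\sum_{k\ge1}\alpha(p)^kf(p^k)p^{-k(1/2+is)}\big|^2\big]}\,ds .$$
*Example.* For $f(n)=\theta^{\Omega(n)/2}$ the factor at $p$ is $(1-\theta/p)\,|1-\sqrt\theta\,\alpha(p)p^{-1/2-is}|^{-2}$. With $x=2$ and $\theta=\frac14$ the density is periodic in $s$ and lies between $\frac78(1+\frac1{2\sqrt2})^{-2}\approx0.48$ and $\frac78(1-\frac1{2\sqrt2})^{-2}\approx2.09$. It has mean $1$ at every $s$.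

We say that $m_\infty$ *exists* if there is a random locally finite nonnegative Borel measure $m_\infty$ on $\mathbb R$ such that $\int\varphi\,dm_{x,\infty}\to\int\varphi\,dm_\infty$ in probability for every continuous compactly supported real $\varphi$ (vague convergence in probability). In that case
$$V_\infty:=\frac1{2\pi}\int_{\mathbb R}\frac{m_\infty(ds)}{|\frac12+is|^2}.$$
Vague convergence does not see mass that escapes: $\delta_n\to0$ vaguely as $n\to\infty$. Since $|\frac12+is|^{-2}$ is not compactly supported, we shall have to control tails.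

**Stable convergence.** We say that (1) holds if $m_\infty$ exists, $0<V_\infty<\infty$ almost surely, and
$$S_x\xrightarrow[x\to\infty]{d}\sqrt{V_\infty}\,G\quad\text{stably},\tag{1}$$
that is, $\mathbb E[Zg(S_x)]\to\mathbb E[Zg(\sqrt{V_\infty}G)]$ for every bounded continuous $g:\mathbb C\to\mathbb R$ and every bounded $\mathcal F$-measurable $Z$. *Example.* Let $Y=\mathrm{Re}\,\alpha(2)$, which has a symmetric law. Then $(-1)^nY$ converges in distribution, trivially. It does not converge stably: with $Z=1_{Y>0}$ and $g(z)=\arctan(\mathrm{Re}\,z)$, the number $\mathbb E[Zg((-1)^nY)]$ alternates between a positive value and its negative. Stability makes the joint statement "$S_x$ together with the $\alpha(p)$" meaningful, which is what a random variance $V_\infty\in\mathcal F$ calls for.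

**Moment convergence.** We say that (2) holds for $q$ if
$$\mathbb E|S_x|^{2q}\xrightarrow[x\to\infty]{}\mathbb E[V_\infty^q]\,\mathbb E|G|^{2q}=\Gamma(q+1)\,\mathbb E[V_\infty^q].\tag{2}$$

The problem is a conjecture from Ofir Gorodetsky, Mo Dick Wong, "Martingale central limit theorem for random multiplicative functions", arXiv:2405.20311 (2024). Suppose $f\in\mathcal M$ and

- **(a)** there is $\theta\in(0,1)$ with $\sum_{p\le t}|f(p)|^2=\theta\frac t{\log t}+O\big(\frac t{\log^2t}\big)$;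
- **(b)** there is $c>0$ with $|f(p^k)|^2=O(2^{k(1-c)})$ and $|f(p)|<1/c$ for all $k\ge2$ and primes $p$.

The conjecture says that (1) holds, and that (2) holds for each fixed $q\in[0,1/\theta)$. For $\theta<\frac12$ the convergence (1) is a known result, with $\sum_p|f(p)|^3p^{-3/2+c}<\infty$ in place of the bound on $|f(p)|$, the bound on $|f(p^k)|^2$ for $k\ge2$ kept, and with this weaker form of (a):

- **(a′)** $\sum_{p\le t}|f(p)|^2=\theta\frac t{\log t}+\mathcal E(t)$ with $\mathcal E(t)=o(t/\log t)$ and $\int_2^\infty t^{-2}|\mathcal E(t)|\,dt<\infty$.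

Condition (a) implies (a′), because $\int_2^\infty\frac{dt}{t\log^2t}<\infty$. The conjecture is true, and (a′) suffices.

**Theorem A.** Let $f\in\mathcal M$ satisfy (a′) with some $\theta\in(0,1)$, and (b). Then (1) holds, and (2) holds for every fixed $q\in[0,1/\theta)$, with $\mathbb E[V_\infty^q]<\infty$.

**Theorem B.** Under (a′) and (b), $\mathbb E[V_\infty^q]=\infty$ and $\mathbb E|S_x|^{2q}\to\infty$ for every $q\ge1/\theta$. Hence for every $q\ge0$, $\mathbb E|S_x|^{2q}\to\Gamma(q+1)\mathbb E[V_\infty^q]\in(0,\infty]$, and the limit is finite if and only if $q<1/\theta$.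

**Conventions for the rest.** By (a′), $f\not\equiv0$. If $f(n)\ne0$ then $f(n)=f(n)f(1)$, so $f(1)=1$. Put $g(n)=|f(n)|^2$ and $N_x=\sum_{n\le x}g(n)$. Let $P(n)$ be the largest prime factor of $n$, with $P(1)=1$. Let $\mathcal F_y=\sigma(\alpha(p):p\le y)$ and $\mathcal F_{<p}=\sigma(\alpha(p'):p'<p)$, and let $\|\cdot\|_q$ be the $L^q(\mathbb P)$ norm. Condition (b) weakens as $c$ decreases, so assume $c\le\frac14$. The constant $C$ varies from line to line and depends only on $f$ and on parameters declared fixed. For real $j\ge0$ let $y_j=\exp(e^j)$. Put $\rho_\sigma(s)=|\frac12+\sigma+is|^{-2}$ and $\rho=\rho_0$. Note $\frac1{2\pi}\int\rho\,ds=1$. Finally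
$$s_z^{\le y}=\sum_{m\le z,\,P(m)\le y}\alpha(m)f(m),\qquad s_z^{<p}=\sum_{m\le z,\,P(m)<p}\alpha(m)f(m),\qquad s_z=\sum_{m\le z}\alpha(m)f(m).$$
Averaging over $\alpha(p')$ for $p'\ge p$ kills every $\alpha(m)$ with a prime factor $\ge p$. Hence $s_z^{<p}=\mathbb E[s_z^{\le y}|\mathcal F_{<p}]$ for $p\le y$, and $s_z^{<p}=\mathbb E[s_z|\mathcal F_{<p}]$.

The local factors are $L_p(\sigma,s)=1+\sum_{k\ge1}\alpha(p)^kf(p^k)p^{-k(1/2+\sigma+is)}$, and
$$D_{p,\sigma}(s)=\frac{|L_p(\sigma,s)|^2}{\mathbb E|L_p(\sigma,s)|^2},\quad D_{(a,b],\sigma}=\prod_{a<p\le b}D_{p,\sigma},\quad D_{b,\sigma}=D_{(1,b],\sigma},\quad m_{b,\sigma}(ds)=D_{b,\sigma}(s)\,ds .$$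
Put $\Pi_\sigma(y)=\prod_{p\le y}\mathbb E|L_p(\sigma,\cdot)|^2$ and $\Pi=\Pi_0$. So $m_{x,\infty}=m_{x,0}$. Two facts are used all the time. First, $\mathbb E D_{b,\sigma}(s)=1$. Second, since $(\alpha(p)p^{-it})_p$ has the same law as $(\alpha(p))_p$, the processes $s\mapsto D_{b,\sigma}(s)$ are stationary, jointly in $b$.

## 3. Plancherel turns mean squares of partial sums into the measures $m_{y,\sigma}$

Replace the $g$-weighted primes in the conditional variance of Section 1 by their density $\theta\,dt/\log t$ and substitute $z=x/t$. The variance becomes an integral of $|s_z|^2z^{-2}$ with a slowly varying weight. Such an integral is a mean square of a Fourier transform.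

**Size of the local series.** Let $\sigma\ge-c/8$ and $r_p=2^{(1-c)/2}p^{-1/2-\sigma}$. Then $r_p\le2^{(1-c)/2-1/2+c/8}=2^{-3c/8}<1$. By (b), $|f(p^k)|p^{-k(1/2+\sigma)}\le Cr_p^k$ for $k\ge2$, so
$$\sum_{k\ge k_0}|f(p^k)|p^{-k(1/2+\sigma)}\le Cr_p^{k_0}\qquad(k_0\ge2).\tag{3}$$

**Plancherel identity.** For $y\ge2$ and $\sigma\ge-c/8$,
$$\int_1^\infty|s_z^{\le y}|^2z^{-2-2\sigma}\,dz=\frac{\Pi_\sigma(y)}{2\pi}\int_{\mathbb R}D_{y,\sigma}(s)\,\rho_\sigma(s)\,ds.\tag{4}$$

*Proof.* By (3), $B:=\sum_{P(n)\le y}|f(n)|n^{-1/2-\sigma}$ is a finite product of convergent series, so $B<\infty$. Note $\frac12+\sigma>0$. Let $F(v)=s_{e^v}^{\le y}e^{-(1/2+\sigma)v}$ for $v\ge0$ and $F(v)=0$ for $v<0$. Then $|F|\le B$, because $e^{-(1/2+\sigma)v}\le n^{-1/2-\sigma}$ for $n\le e^v$, and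
$$\int|F|\le\sum_{P(n)\le y}|f(n)|\int_{\log n}^\infty e^{-(1/2+\sigma)v}dv=\frac{B}{\frac12+\sigma}.$$
So $F\in L^1\cap L^2$. By Fubini its Fourier transform is
$$\sum_{P(n)\le y}\alpha(n)f(n)\int_{\log n}^\infty e^{-(1/2+\sigma+is)v}dv=\frac{\prod_{p\le y}L_p(\sigma,s)}{\frac12+\sigma+is}.$$
Plancherel's theorem, with $z=e^v$ on the left and $\prod_{p\le y}|L_p|^2=\Pi_\sigma(y)D_{y,\sigma}$ on the right, is (4). $\square$

*Check by hand.* Let $y=2$, $\sigma=0$, $f(2)=\beta$, and $f(2^k)=0$ for $k\ge2$. Then $s_z^{\le2}$ is $1$ on $[1,2)$ and $1+\alpha(2)\beta$ afterwards, so the left side is $\frac12+\frac12|1+\alpha(2)\beta|^2=1+\mathrm{Re}\,\alpha(2)\beta+\frac12|\beta|^2$. On the right, $e^{-|v|/2}$ has Fourier transform $\rho$, so $\frac1{2\pi}\int2^{-is}\rho(s)ds=2^{-1/2}$. Hence $\frac1{2\pi}\int|1+\alpha(2)\beta2^{-1/2-is}|^2\rho\,ds=1+\frac12|\beta|^2+2\,\mathrm{Re}\big(\alpha(2)\beta2^{-1/2}\cdot2^{-1/2}\big)$, the same number.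

## 4. Euler product estimates and Wirsing's theorem

We shall need (4) also for $\sigma$ slightly different from $0$, of size $1/\log y$. Fix $A\ge0$. Call $\sigma$ **admissible for $b$** ($b\ge2$) if $|\sigma|\le\min(A/\log b,\,c/8)$. Then $\sigma$ is admissible for every $a\in[2,b]$. For $p\le b$ we have $p^{-\sigma}\le e^A$, so $r_p\le Cp^{-1/2}$, and (3) gives
$$\begin{gathered}L_p=1+\alpha(p)f(p)p^{-1/2-\sigma-is}+\alpha(p)^2f(p^2)p^{-1-2\sigma-2is}+O(p^{-3/2}),\\ \mathbb E|L_p|^2=1+\sum_{k\ge1}g(p^k)p^{-k(1+2\sigma)}=1+g(p)p^{-1-2\sigma}+O(p^{-2})\ \ge1.\end{gathered}\tag{5}$$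
In particular $|L_p-1|\le Cp^{-1/2}$. Fix $p_1$, depending on $f$ and $A$, with $|L_p-1|\le\frac12$ for $p>p_1$. For fixed $b$ the density $D_{b,\sigma}$ is bounded.

**Lemma 1.** Let $n\le K$, $a_i\in[0,B]$, $s_i\in\mathbb R$ for $i\le n$, and
$$Q_p=\sum_ia_i(a_i-1)+2\sum_{i<l}a_ia_l\cos((s_i-s_l)\log p).$$
For $p_1<p\le b$ and $\sigma$ admissible for $b$,
$$\mathbb E\prod_iD_{p,\sigma}(s_i)^{a_i}=\exp\big(g(p)p^{-1-2\sigma}Q_p+O(p^{-3/2})\big).\tag{6}$$
For $1\le a<b$,
$$\mathbb E\prod_iD_{(a,b],\sigma}(s_i)^{a_i}\le C\exp\Big(\sum_{a<p\le b}\frac{g(p)}pQ_p\Big),\tag{7}$$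
and if $a\ge p_1$ then also
$$\mathbb E\prod_iD_{(a,b],\sigma}(s_i)^{a_i}\ge C^{-1}\exp\Big(\sum_{a<p\le b}\frac{g(p)}pQ_p\Big).\tag{8}$$
Constants depend on $f,A,K,B$.

*Proof.* **One prime.** We expand to second order. Let $p>p_1$ and $z_i=L_p(\sigma,s_i)-1$. Since $|z_i|\le\frac12$ and $z_i=O(p^{-1/2})$, we have $\log|L_p(\sigma,s_i)|^2=2\,\mathrm{Re}(z_i-z_i^2/2)+O(p^{-3/2})$. By (5), $z_i^2=\alpha(p)^2f(p)^2p^{-1-2\sigma-2is_i}+O(p^{-3/2})$. So
$$\sum_ia_i\log|L_p(\sigma,s_i)|^2=X+Y+O(p^{-3/2}),\qquad X=2\,\mathrm{Re}\Big(\alpha(p)f(p)p^{-1/2-\sigma}\sum_ia_ip^{-is_i}\Big),$$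
where $X=O(p^{-1/2})$ and $Y=\mathrm{Re}(\alpha(p)^2w)$ with deterministic $w=O(p^{-1})$. Exponentiating, $\prod_i|L_p|^{2a_i}=1+X+Y+\frac12X^2+O(p^{-3/2})$. Since $\mathbb EX=\mathbb EY=0$,
$$\mathbb E\prod_i|L_p(\sigma,s_i)|^{2a_i}=1+\tfrac12\mathbb EX^2+O(p^{-3/2}),\qquad\tfrac12\mathbb EX^2=g(p)p^{-1-2\sigma}\Big|\sum_ia_ip^{-is_i}\Big|^2 .$$
The left side is bounded above, and also below by a positive constant because $|L_p|\ge\frac12$. Taking logarithms (for large $p$ by expansion, for the finitely many others trivially), it equals $\exp(\frac12\mathbb EX^2+O(p^{-3/2}))$. By (5), $\prod_i(\mathbb E|L_p|^2)^{a_i}=\exp(\sum_ia_i\,g(p)p^{-1-2\sigma}+O(p^{-2}))$. Divide, and use $|\sum_ia_ip^{-is_i}|^2-\sum_ia_i=Q_p$. This is (6).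

**Products.** We multiply (6) over $\max(a,p_1)<p\le b$ and remove $\sigma$ from the exponent. As $g(p)$ and $Q_p$ are bounded and $|p^{-2\sigma}-1|\le C\log p/\log b$ for $p\le b$, replacing $g(p)p^{-1-2\sigma}$ by $g(p)/p$ costs at most $C\sum_{p\le b}\frac{\log p}{p\log b}=O(1)$. Also $\sum_pp^{-3/2}<\infty$. This proves (7) and (8) if $a\ge p_1$. If $a<p_1$, the primes $p\le p_1$ satisfy $D_{p,\sigma}\le C$ and $\exp(\frac{g(p)}pQ_p)\ge C^{-1}$. There are finitely many of them, so (7) survives. $\square$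

**Lemma 2.** (i) For $1\le a<b$, $b\ge e$, $|u|\le1$ (with $1/0=\infty$),
$$\sum_{a<p\le b}\frac{g(p)}p\cos(u\log p)=\theta\log^+\frac{\min(\log b,1/|u|)}{\max(1,\log a)}+O(1).\tag{9}$$
(ii) There are $\varepsilon_j\ge e^{-j}$ ($j\in\mathbb Z_{\ge0}$) with $\sum_j\varepsilon_j<\infty$ such that, if $\sigma$ is admissible for $b$, $y_j\le b$, $b'=\min(y_{j+1},b)$ and $|u|\le1$, then
$$\Big|\sum_{y_j<p\le b'}g(p)p^{-1-2\sigma}\cos(u\log p)\Big|\le C\Big(\frac1{1+e^j|u|}+\varepsilon_j\Big).\tag{10}$$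
(iii) As $t,y\to\infty$, with some $H>0$,
$$\sum_{p\le t}\frac{g(p)}p=\theta\log\log t+\mathrm{const}+o(1),\qquad\Pi(y)\sim H(\log y)^\theta,\tag{11}$$
and $\Pi_\sigma(y)\le C(1+\log y)^\theta$ whenever $\sigma$ is admissible for $y\ge2$.

*Proof.* **Partial summation.** This turns the prime sums into integrals. Let $h(t)=t^{-1-2\sigma}\cos(u\log t)$. For $2\le t\le b$ we have $|h|\le C/t$ and $|h'|\le C/t^2$. For $2\le a<b'\le b$, (a′) gives
$$\sum_{a<p\le b'}g(p)h(p)=\theta\int_a^{b'}h(t)\Big(\frac1{\log t}-\frac1{\log^2t}\Big)dt+[h\mathcal E]_a^{b'}-\int_a^{b'}\mathcal Eh'\,dt,$$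
which, with $v=\log t$, is
$$\theta\int_{\log a}^{\log b'}e^{-2\sigma v}\cos(uv)\frac{dv}v+O\Big(\frac1{\log a}+\sup_{t\ge a}\frac{|\mathcal E(t)|}t+\int_a^{b'}\frac{|\mathcal E|}{t^2}dt\Big).$$

**Part (i).** Take $\sigma=0$, $b'=b$. The prime $2$ and the range $v<1$ contribute $O(1)$, so we need $\int\cos(uv)\frac{dv}v$ over $[\max(1,\log a),\log b]$ up to $O(1)$. Below $1/|u|$ replace $\cos(uv)$ by $1$, at the cost $\int_{0<v\le1/|u|}|\cos(uv)-1|\frac{dv}v=\int_0^1(1-\cos w)\frac{dw}w=O(1)$. Above $1/|u|$, integration by parts gives $|\int_{v_1}^{v_2}\cos(uv)\frac{dv}v|=O(1)$. What remains is $\int dv/v$ over the part of the range below $1/|u|$, which is the logarithm in (9).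

**Part (ii).** On $[e^j,\min(e^{j+1},\log b)]$ we have $|\sigma|\le A/v$, so $e^{-2\sigma v}/v$ is $O(e^{-j})$ with derivative $O(1/v^2)$. The integral is trivially $O(1)$, and by parts it is $O((|u|e^j)^{-1})$. Together these are $O((1+e^j|u|)^{-1})$. Take
$$\varepsilon_j=e^{-j}+\sup_{t\ge y_j}\frac{|\mathcal E(t)|}t+\int_{y_j}^{y_{j+1}}\frac{|\mathcal E|}{t^2}dt .$$
The middle term is $o(e^{-j})$, since $\mathcal E(t)/t=o(1/\log t)$, and the last is summable by (a′).

**Part (iii).** With $M(t)=\sum_{p\le t}g(p)$,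
$$\sum_{p\le t}\frac{g(p)}p=\frac{M(t)}t+\int_2^t\frac{M(v)}{v^2}dv=o(1)+\theta\int_2^t\frac{dv}{v\log v}+\int_2^t\frac{\mathcal E(v)}{v^2}dv,$$
and the last integral converges. By (5), $\log\mathbb E|L_p(0,\cdot)|^2=g(p)/p+O(p^{-2})$; summing over $p\le y$ gives the asymptotics of $\Pi$. For admissible $\sigma$,
$$\log\Pi_\sigma(y)\le\sum_{p\le y}g(p)p^{-1-2\sigma}+O(1)\le\sum_{p\le y}\frac{g(p)}p+O\Big(\sum_{p\le y}\frac{\log p}{p\log y}\Big)+O(1)=\theta\log(1+\log y)+O(1).\ \square$$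

**Wirsing's theorem** (E. Wirsing, Math. Ann. 143 (1961), 75–102, Satz 1). If $\psi\ge0$ is multiplicative, $\psi(p^\nu)\le\gamma_1\gamma_2^\nu$ with $\gamma_2<2$ ($\nu\ge2$), and $\sum_{p\le x}\psi(p)\sim\tau x/\log x$ with $\tau>0$, then (with $\gamma$ Euler's constant)
$$\sum_{n\le x}\psi(n)\sim\frac{e^{-\gamma\tau}}{\Gamma(\tau)}\frac x{\log x}\prod_{p\le x}\sum_{\nu\ge0}\psi(p^\nu)p^{-\nu}.$$
With $\psi=g$, $\tau=\theta$, $\gamma_2=2^{1-c}$, the product is $\Pi(x)$, so by (11), for some $C_1>0$,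
$$N_x\sim C_1x(\log x)^{\theta-1},\qquad N_x\asymp x(1+\log x)^{\theta-1}\quad(x\ge1).\tag{12}$$
The two-sided bound for small $x$ holds because $N_x\ge g(1)=1$.

## 5. Second moments stop at $\theta=\frac12$

To prove that $m_\infty$ exists, the natural plan is this. For a test function $\varphi\ge0$, $\int\varphi\,dm_{b,0}$ is a martingale in $b$. Show that it is bounded in $L^2$ and conclude. By (7) and (9), with two points and exponents $1$,
$$\mathbb E[D_{b,0}(s)D_{b,0}(t)]\le C\min\Big(\log b,\frac1{|s-t|}\Big)^{2\theta}\qquad(s,t\in[0,1],\ b\ge e).\tag{13}$$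
If $2\theta<1$, this is bounded by an integrable function of $(s,t)$, so $\mathbb E[m_{b,0}([0,1])^2]\le C$ and the plan works.

If $2\theta\ge1$, the plan fails. By (8), the primes $p>p_1$ contribute at least $C^{-1}\min(\log b,1/|s-t|)^{2\theta}$. The primes $p\le p_1$ contribute an independent factor which, by stationarity, is a continuous function of $s-t$ with value $\prod_{p\le p_1}\mathbb E[D_{p,0}(0)^2]\ge1$ at $s=t$. So the reverse of (13) holds for $|s-t|\le\delta_0$, with some $\delta_0\in(0,\frac12]$, and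
$$\mathbb E[m_{b,0}([0,1])^2]\ge C^{-1}\int_{1/\log b}^{\delta_0}u^{-2\theta}\,du\longrightarrow\infty .$$
For the same reason a fourth-moment computation for $S_x$ cannot help when $\theta\ge\frac12$: by Theorem B with $q=2\ge1/\theta$, $\mathbb E|S_x|^4\to\infty$.

The way past this point is to use an exponent $q\in(1,2)$ with $q<1/\theta$. Here is the heuristic count, to be made rigorous in Proposition 3. An interval $I$ of length $e^{-j}$ is too short for $p^{-is}$ to vary much when $\log p\le e^j$, so $m(I)$ should be of size $e^{-j}D_{y_j}(s)$ with $s\in I$. By Lemmas 1 and 2, $\mathbb E[D_{y_j}(s)^q]$ is of order $e^{j\theta q(q-1)}$. So one expects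
$$\mathbb E[m(I)^q]\approx e^{-jq+j\theta q(q-1)}=e^{-j(1+\kappa)},\qquad\kappa=(q-1)(1-\theta q).$$
There are about $e^j$ such intervals in $[0,1]$, and their $q$-th moments add up to $e^{-j\kappa}$. This is small precisely when $q<1/\theta$. The martingale must then be handled in $L^q$. For that we shall raise its conditional variance to the power $q/2<1$, which is subadditive, so that only sums $\sum_Im(I)^q$ over scales and intervals appear.

## 6. Moments of $m_{a,\sigma}(I)$ for exponents below $1/\theta$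

**Proposition 3.** Let $1<q<1/\theta$ and let $\sigma$ be admissible for $a$.
(i) $\mathbb E[m_{a,\sigma}(I)^q]\le C$ for every interval $I$ with $|I|\le1$.
(ii) If moreover $q\le2$, then $\mathbb E[m_{a,\sigma}(I)^q]\le C|I|^{1+\kappa}$ with $\kappa=(q-1)(1-\theta q)>0$, for every $I$ with $|I|\le1$.

*Proof.* **Step 1: linearize all but a fractional power.** By stationarity take $I\subset[0,1]$. If $a<3$, then $D_{a,\sigma}\le C$ and $m(I)^q\le C|I|^q$; both claims follow since $1+\kappa<q$. Let $a\ge3$. Put $\ell=|I|$, $D=D_{a,\sigma}$, $m=m_{a,\sigma}$, $k=\lceil q\rceil-1\ge1$, $r=q-k\in(0,1]$, and $J=\lceil\log\log a\rceil\ge1$. Then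
$$\mathbb E[m(I)^q]=\int_{I^k}\mathbb E\Big[\prod_{i=1}^kD(s_i)\,m(I)^r\Big]ds_1\cdots ds_k .$$
On a first reading take $k=1$, where all products over pairs below are empty.

**Step 2: cut $I$ by distance to the marked points.** At distance about $e^{-j}$ from $s_i$, primes up to $y_j$ hardly distinguish $u$ from $s_i$, while primes beyond $y_j$ decorrelate. Fix distinct $s_1,\dots,s_k\in I$ and let $d(u)=\min_i|u-s_i|\le\ell\le1$. For $0\le j<J$ let $U_j=\{u\in I:e^{-j-1}<d(u)\le e^{-j}\}$, and let $U_J=\{u\in I:d(u)\le e^{-J}\}$. As $r\le1$, $m(I)^r\le\sum_{j\le J}m(U_j)^r$. Note $y_j<a$ for $j<J$, and $\log a\le e^J$.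

**Step 3: average over the high primes.** For $j<J$ let $D_{lo}=D_{(1,y_j],\sigma}$ and $D_{hi}=D_{(y_j,a],\sigma}$. For $j=J$ let $D_{lo}=D$ and $D_{hi}=1$. Let $\mathcal P=\prod_iD_{hi}(s_i)$ and let $\mathbb E_{hi}$ be the expectation over the high primes. Writing $\mathcal P\,m(U_j)^r=\mathcal P^{1-r}(\mathcal P\,m(U_j))^r$, Hölder gives
$$\mathbb E_{hi}[\mathcal P\,m(U_j)^r]\le(\mathbb E_{hi}\mathcal P)^{1-r}\Big(\int_{U_j}D_{lo}(u)\,\mathbb E_{hi}[\mathcal PD_{hi}(u)]\,du\Big)^r.$$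
Apply (7) and (9) with all exponents equal to $1$. Each pair of points at distance $v$ contributes at most $C\max(1,e^{-j}/|v|)^{2\theta}$. For the pairs $(u,s_i)$ with $u\in U_j$, $j<J$, this is $O(1)$ because $|u-s_i|>e^{-j-1}$. So $\mathbb E_{hi}\mathcal P$ and $\mathbb E_{hi}[\mathcal PD_{hi}(u)]$ have the same bound, and
$$\mathbb E_{hi}[\mathcal P\,m(U_j)^r]\le C\prod_{i<l}\max\Big(1,\frac{e^{-j}}{|s_i-s_l|}\Big)^{2\theta}\Big(\int_{U_j}D_{lo}\Big)^r.$$
For $j=J$ this is trivial.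

**Step 4: bound the low primes.** With $B_i=\{u\in I:|u-s_i|\le e^{-j}\}$ we have $(\int_{U_j}D_{lo})^r\le\sum_i(\int_{B_i}D_{lo})^r$. Let $W=\prod_{l\ne i}D_{lo}(s_l)$. Use Hölder with exponents $1+r$ and $\frac{1+r}r$ under the weight $W$, then Jensen in the form $(\int_{B_i}D_{lo})^{1+r}\le|B_i|^r\int_{B_i}D_{lo}^{1+r}$:
$$\mathbb E\Big[WD_{lo}(s_i)\Big(\int_{B_i}D_{lo}\Big)^r\Big]\le\mathbb E[WD_{lo}(s_i)^{1+r}]^{\frac1{1+r}}\Big(|B_i|^{1+r}\sup_{u\in B_i}\mathbb E[WD_{lo}(u)^{1+r}]\Big)^{\frac r{1+r}}.$$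
Let $\Lambda_j(v)=\min(e^j,1/|v|)$. By (7) and (9), with exponent $1+r$ at $u$ and $1$ at each $s_l$, $l\ne i$,
$$\mathbb E[WD_{lo}(u)^{1+r}]\le Ce^{j\theta r(1+r)}\prod_{l\ne i}\Lambda_j(u-s_l)^{2\theta(1+r)}\prod_{l<l';\ l,l'\ne i}\Lambda_j(s_l-s_{l'})^{2\theta}.$$
(For $j=J$ use $\log a\le e^J$.) For $u\in B_i$, $\Lambda_j(u-s_l)\le2\Lambda_j(s_i-s_l)$. Indeed, if $|s_i-s_l|\le2e^{-j}$ then $\Lambda_j(s_i-s_l)\ge e^j/2$; otherwise $|u-s_l|\ge|s_i-s_l|-e^{-j}\ge|s_i-s_l|/2$. Since $|B_i|\le2e^{-j}$, the Hölder bound is at most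
$$Ce^{-jr+j\theta r(1+r)}\prod_{l\ne i}\Lambda_j(s_i-s_l)^{2\theta(1+r)}\prod_{l<l';\ l,l'\ne i}\Lambda_j(s_l-s_{l'})^{2\theta}.$$

**Step 5: combine.** We multiply Steps 3 and 4 (high and low primes are independent). For all $v\neq0$, $\max(1,e^{-j}/|v|)\,\Lambda_j(v)=1/|v|$. So a pair avoiding $i$ gives $|s_l-s_{l'}|^{-2\theta}$. A pair containing $i$ gives $|s_i-s_l|^{-2\theta}\Lambda_j(s_i-s_l)^{2\theta r}\le|s_i-s_l|^{-2\theta}\,e^{j\theta r}|s_i-s_l|^{-\theta r}$. There are $k-1$ of the latter, and $-r+\theta r(1+r)+\theta r(k-1)=-r(1-\theta q)$. Hence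
$$\mathbb E\Big[\prod_iD(s_i)\,m(U_j)^r\Big]\le Ce^{-jr(1-\theta q)}\sum_i\prod_{l<l'}|s_l-s_{l'}|^{-2\theta}\prod_{l\ne i}|s_i-s_l|^{-\theta r}.\tag{14}$$

**Step 6: proof of (i).** As $\theta q<1$, the sum of (14) over $j$ converges, and it remains to integrate over $[0,1]^k$. For $k=1$ the integrand is $1$. For $k\ge2$ put $v_l=s_l-s_i\in[-1,1]$, $l\ne i$. As $|v-v'|\ge\big||v|-|v'|\big|$, each integral is at most
$$2^{k-1}\int_{[0,1]^{k-1}}\prod_lv_l^{-2\theta-\theta r}\prod_{l<l'}|v_l-v_{l'}|^{-2\theta}\,dv .$$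
Recall that Selberg's integral $\int_{[0,1]^n}\prod v_l^{\alpha-1}(1-v_l)^{\beta-1}\prod_{l<l'}|v_l-v_{l'}|^{2\gamma}dv$ converges if $\alpha,\beta>0$ and $\gamma>-\min(\frac1n,\frac\alpha{n-1},\frac\beta{n-1})$. Here (with $\alpha$ now a real parameter) $n=k-1$, $\alpha=1-2\theta-\theta r$, $\beta=1$, $\gamma=-\theta$, and the conditions read $\theta(2+r)<1$, $\theta(k-1)<1$, $\theta(k-2)<1-2\theta-\theta r$, $\theta(k-2)<1$. All follow from $\theta(k+r)=\theta q<1$ and $k\ge2$.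

**Step 7: proof of (ii).** Now $k=1$, $r=q-1$, and we keep track of $\ell$. Suppose $\ell\ge1/\log a$. Since $d\le\ell$, the set $U_j$ with $j<J$ is empty unless $e^{-j-1}<\ell$, and $e^{-J}\le1/\log a\le\ell$. So only $j$ with $e^{-j}\le e\ell$ contribute, and (14) gives $\mathbb E[m(I)^q]\le C\ell\cdot\ell^{r(1-\theta q)}=C\ell^{1+\kappa}$. If $\ell<1/\log a$, Jensen and Lemmas 1, 2 give
$$\mathbb E[m(I)^q]\le\ell^q\,\mathbb E[D(0)^q]\le C\ell^q(\log a)^{\theta q(q-1)}\le C\ell^{q-\theta q(q-1)}=C\ell^{1+\kappa}.\ \square$$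

Cutting $\mathbb R$ into unit intervals and using Minkowski, stationarity and Proposition 3(i), we get, for $1<q<1/\theta$, $\sigma$ admissible for $a$, and measurable $\varphi$ with $|\varphi(s)|\le(1+s^2)^{-1}$,
$$\Big\|\int\varphi\,dm_{a,\sigma}\Big\|_q\le C.\tag{15}$$

## 7. Convergence in $L^q$ and the limit measure

**Proposition 4.** Let $1<q<\min(2,1/\theta)$ and let $|\varphi(s)|\le C(1+s^2)^{-1}$ be measurable. Then, with $j_0$ an integer,
$$\lim_{j_0\to\infty}\ \sup_{b>y_{j_0},\ \sigma\text{ admissible for }b}\Big\|\int\varphi\,dm_{b,\sigma}-\int\varphi\,dm_{y_{j_0},\sigma}\Big\|_q=0.$$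

*Proof.* **Step 1: reduce to $[0,1]$.** Split $\varphi$ over the intervals $[n,n+1)$. On each, $|\varphi|\le C/(1+n^2)$, which is summable, and by stationarity each piece may be moved to $[0,1]$. So it suffices to treat $|\varphi|\le1$ supported in $[0,1]$, with a bound uniform in such $\varphi$.

**Step 2: set up a martingale and bound its conditional variances.** Let $y_{j_0}>p_1$, $b_j=\min(y_j,b)$ and $M_j=\int\varphi\,dm_{b_j,\sigma}$ for integers $j\ge j_0$. This is a bounded martingale for $(\mathcal F_{b_j})$, constant once $y_j\ge b$. For $y_j<b$ put $X_j=D_{(b_j,b_{j+1}],\sigma}$ and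
$$v_j=\mathbb E\big[|M_{j+1}-M_j|^2\big|\mathcal F_{b_j}\big]=\iint\varphi(s)\overline{\varphi(t)}D_{b_j,\sigma}(s)D_{b_j,\sigma}(t)\big(\mathbb E[X_j(s)X_j(t)]-1\big)\,ds\,dt,$$
and $v_j=0$ if $y_j\ge b$. By (6) with $Q_p=2\cos((s-t)\log p)$, $\mathbb E[X_j(s)X_j(t)]$ is the exponential of $2\sum g(p)p^{-1-2\sigma}\cos((s-t)\log p)+O(\sum_{p>y_j}p^{-3/2})$. By (10) and $\sum_{p>y_j}p^{-3/2}\le Ce^{-j}\le C\varepsilon_j$, this exponent is at most $C((1+e^j|s-t|)^{-1}+\varepsilon_j)$ in modulus. In particular it is bounded, so $|\mathbb E[X_j(s)X_j(t)]-1|$ has a bound of the same form for $s,t\in[0,1]$.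

**Step 3: pass to squares of masses of intervals.** For $|u|\le1$, $(1+e^j|u|)^{-1}\le C\sum_{i=0}^je^{-(j-i)}1_{|u|\le e^{-i}}$. To see this, take the largest $i\le j$ with $|u|\le e^{-i}$. If $i=j$, the right side is at least $C$; if $i<j$, then $|u|>e^{-i-1}$ and the left side is at most $e\cdot e^{-(j-i)}$. Partition $[0,1]$ into $\lfloor e^i\rfloor$ intervals $I_{i,n}$ of equal length $1/\lfloor e^i\rfloor\in[e^{-i},2e^{-i}]$, which is at most $1$. Points with $|s-t|\le e^{-i}$ lie in equal or adjacent intervals, so $\iint1_{|s-t|\le e^{-i}}dm\,dm\le3\sum_nm(I_{i,n})^2$, and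
$$v_j\le C\sum_{i\le j}e^{-(j-i)}\sum_nm_{b_j,\sigma}(I_{i,n})^2+C\varepsilon_j\,m_{b_j,\sigma}([0,1])^2.\tag{16}$$

**Step 4: Lenglart's inequality.** This controls the martingale by a power below $1$ of $\sum v_j$, whose mean may be huge. Let $A_j=\sum_{j_0\le l<j}v_l$, $A_\infty=\sup_jA_j$, $Y_j=|M_j-M_{j_0}|^2$ and $\beta=q/2\in(0,1)$. For $\lambda>0$ let $T=\inf\{j\ge j_0:A_{j+1}>\lambda\}$. Since $A_{j+1}$ is $\mathcal F_{b_j}$-measurable, $T$ is a stopping time, and $A_{T\wedge j}\le\min(A_\infty,\lambda)$. As $Y_j-A_j$ is a martingale, $\mathbb EY_{T\wedge j}=\mathbb EA_{T\wedge j}\le\mathbb E\min(A_\infty,\lambda)$. Because $\{T<\infty\}=\{A_\infty>\lambda\}$,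
$$\mathbb P(Y_j>\lambda)\le\mathbb P(A_\infty>\lambda)+\lambda^{-1}\mathbb E\min(A_\infty,\lambda).$$
Integrate against $\beta\lambda^{\beta-1}d\lambda$. The first term gives $\mathbb EA_\infty^\beta$. The second gives $\mathbb E\big[\int_0^{A_\infty}\beta\lambda^{\beta-1}d\lambda+A_\infty\int_{A_\infty}^\infty\beta\lambda^{\beta-2}d\lambda\big]=(1+\frac\beta{1-\beta})\mathbb EA_\infty^\beta$. Thus $\mathbb EY_j^\beta\le\frac{2-\beta}{1-\beta}\mathbb EA_\infty^\beta$.

**Step 5: sum over scales.** So $\sup_j\mathbb E|M_j-M_{j_0}|^q\le C\,\mathbb E[(\sum_{j\ge j_0}v_j)^{q/2}]$. Insert (16), use subadditivity of $t\mapsto t^{q/2}$, Proposition 3(ii) for the $\lfloor e^i\rfloor$ intervals $I_{i,n}$, and Doob's $L^q$ inequality with Proposition 3(i) for the martingale $m_{b_j,\sigma}([0,1])$. The result is at most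
$$C\sum_{j\ge j_0}\sum_{i\le j}e^{-(j-i)q/2}\,e^i\,e^{-i(1+\kappa)}+C\Big(\sum_{j\ge j_0}\varepsilon_j\Big)^{q/2}\mathbb E\Big[\sup_jm_{b_j,\sigma}([0,1])^q\Big].$$
The double sum is a tail of the convergent series $\sum_{j}\sum_{i\le j}e^{-(j-i)q/2-i\kappa}$, and the expectation is at most $C$. So this tends to $0$ as $j_0\to\infty$, uniformly. $\square$

**Corollary 5.**
(i) $m_\infty$ exists (the convergence is even a.s.). $\int\varphi\,dm_{b,0}\to\int\varphi\,dm_\infty$ in $L^1$ for $\varphi\in C_c$ and for $\varphi=\rho$. For a bounded interval $I$, $\mathbb E[m_\infty(I)|\mathcal F_w]=m_{w,0}(I)$, and $\mathbb E\,m_\infty(B)=|B|$ for Borel $B$. Also $\mathbb EV_\infty=1$, and $\mathbb E[V_\infty^q]<\infty$ for $0\le q<1/\theta$.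
(ii) If $|\sigma(b)|\le A/\log b$, then $\frac1{2\pi}\int D_{b,\sigma(b)}\rho_{\sigma(b)}ds\to V_\infty$ in $L^1$ as $b\to\infty$.
(iii) $0<V_\infty<\infty$ a.s.
(iv) The maximum of $m_\infty(I)$ over open dyadic $I\subset[0,1]$ of length $2^{-n}$ tends to $0$ a.s. as $n\to\infty$; a.s. $m_\infty$ has no atoms.

*Proof of (i).* **Existence.** For $0\le\varphi\in C_c$, $\int\varphi\,dm_{b,0}$ ($b$ running through primes) is a nonnegative martingale, so it converges a.s. By Proposition 4 with $\sigma=0$ it converges in $L^q$ for some $q>1$. To get one null set for all $\varphi$, let $\mathcal D_N$ be a countable sup-norm dense subset of $\{\varphi\in C_c:\operatorname{supp}\varphi\subset[-N,N]\}$, and let $\chi_N\in C_c$ with $0\le\chi_N\le1$, $\chi_N=1$ on $[-N,N]$, $\chi_N\uparrow1$. Almost surely $\int\varphi\,dm_{b,0}$ converges for all $\varphi\in\bigcup_N(\mathcal D_N\cup\{\chi_N\})$ (write $\varphi=\varphi^+-\varphi^-$). On this event, if $\operatorname{supp}\varphi\subset[-N,N]$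 and $\varphi_k\in\mathcal D_N$ converge uniformly to $\varphi$, then
$$\Big|\int\varphi\,dm_{b,0}-\int\varphi_k\,dm_{b,0}\Big|\le\|\varphi-\varphi_k\|_\infty\sup_{b'}\int\chi_N\,dm_{b',0},$$
and the supremum is finite. So $\int\varphi\,dm_{b,0}$ converges for every $\varphi\in C_c$. The limit is a positive linear functional on $C_c$, hence by Riesz equals $\int\varphi\,dm_\infty$ for a locally finite measure $m_\infty$ (put $m_\infty=0$ off the event). It is a random measure, because $\int\varphi\,dm_\infty$ is measurable for all $\varphi\in C_c$.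

**First moments.** By $L^1$ convergence the martingale is closed: $\mathbb E[\int\varphi\,dm_\infty|\mathcal F_w]=\int\varphi\,dm_{w,0}$, and $\mathbb E\int\varphi\,dm_\infty=\int\varphi\,ds$. By uniqueness in Riesz's theorem $\mathbb E\,m_\infty(B)=|B|$ for Borel $B$, so a fixed point is a.s. not charged. For a bounded open interval take $0\le\varphi_n\uparrow1_I$ in $C_c$; monotone convergence gives $\mathbb E[m_\infty(I)|\mathcal F_w]=m_{w,0}(I)$. Endpoints are negligible.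

**The weight $\rho$.** We control the tails. $\mathbb E\int\rho(1-\chi_N)\,dm_{b,0}=\int\rho(1-\chi_N)\,ds\to0$ as $N\to\infty$, uniformly in $b$, and the same holds for $m_\infty$. Since $\rho\chi_N\in C_c$, it follows that $V_b:=\frac1{2\pi}\int\rho\,dm_{b,0}\to V_\infty$ in $L^1$, so $\mathbb EV_\infty=1$. For $1<q<1/\theta$, (15) (note $\rho\le4(1+s^2)^{-1}$) gives $\sup_b\|V_b\|_q<\infty$. Fatou along an a.s. convergent subsequence gives $\mathbb E[V_\infty^q]<\infty$; smaller $q$ follow.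

*Proof of (ii).* For fixed $w=y_{j_0}$, $D_{w,\sigma}\to D_{w,0}$ uniformly in $s$ and $\alpha$ as $\sigma\to0$: indeed $|L_p(\sigma,s)-L_p(0,s)|\le\sum_k|f(p^k)||p^{-k(1/2+\sigma)}-p^{-k/2}|\to0$ by dominated convergence for $|\sigma|\le c/8$ (by (3)), and the denominators are at least $1$ and converge likewise. For large $b$, $\sigma(b)$ is admissible for $b$. So $\limsup_b\|\int\rho\,dm_{b,\sigma(b)}-\int\rho\,dm_\infty\|_1$ is at most
$$\limsup_b\Big\|\int\rho\,dm_{b,\sigma(b)}-\int\rho\,dm_{w,\sigma(b)}\Big\|_1+\Big\|\int\rho\,dm_{w,0}-\int\rho\,dm_\infty\Big\|_1,$$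
which tends to $0$ as $j_0\to\infty$ by Proposition 4 and (i). Replacing $\rho$ by $\rho_{\sigma(b)}$ costs at most $\int|\rho_{\sigma(b)}-\rho|\,ds\to0$ in $L^1$, since $\mathbb ED=1$.

*Proof of (iii).* $V_\infty<\infty$ a.s. because $\mathbb EV_\infty=1$. **A zero-one law** takes care of large primes. Take $p_1$ for $A=0$. For $w\ge p_1$ let $m^{(w)}$ be the a.s. vague limit of $D_{(w,b],0}(s)\,ds$. It exists by (i) applied to $f$ with $f(p^k)$ set to $0$ for $p\le w$ and $k\ge1$; this changes $\mathcal E$ by $O(1)$ and preserves (a′) and (b). Up to null sets, $m^{(w)}$ is $\sigma(\alpha(p):p>w)$-measurable. For $w>p_1$, a.s. $m^{(p_1)}=D_{(p_1,w],0}\,m^{(w)}$, with a continuous strictly positive density because $|L_p|\ge\frac12$ for $p>p_1$. Hence $\{m^{(p_1)}=0\}=\{m^{(w)}=0\}$ up to null sets, and this event is independent of $\mathcal F_w$ for every $w$. It is therefore independent of $\mathcal F$, hence of itself, and has probability $0$ or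 $1$. Since $\mathbb E\,m^{(p_1)}([0,1])=1$, the probability is $0$.

**Small primes** might still kill $m_\infty$ through zeros of $D_{p_1,0}$. A.s. $m_\infty=D_{p_1,0}\,m^{(p_1)}$. We have $L_p(0,s)=F_p(\alpha(p)p^{-is})$, where $F_p(z)=1+\sum_{k\ge1}f(p^k)p^{-k/2}z^k$ is analytic in a disc of radius greater than $1$ and $F_p(0)=1$. So $F_p$ has finitely many zeros on $|z|=1$. Therefore $\mathcal Z=\{s:D_{p_1,0}(s)=0\}$ is countable, and it depends only on $\mathcal F_{p_1}$. As $m^{(p_1)}$ is independent of $\mathcal F_{p_1}$ with mean Lebesgue measure, Fubini gives $\mathbb E[m^{(p_1)}(\mathcal Z)|\mathcal F_{p_1}]=|\mathcal Z|=0$. So a.s. $m^{(p_1)}\ne0$ gives no mass to $\mathcal Z$, and off $\mathcal Z$ the density $D_{p_1,0}$ is positive. Hence $m_\infty\ne0$ and $V_\infty>0$.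

*Proof of (iv).* Let $1<q'<\min(2,1/\theta)$. For open $I$ with $|I|\le1$, $m_\infty(I)\le\liminf_bm_{b,0}(I)$ a.s., so Proposition 3(ii) and Fatou give $\mathbb E[m_\infty(I)^{q'}]\le C|I|^{1+\kappa'}$ with $\kappa'>0$. Summing over the $2^n$ open dyadic $I\subset[0,1]$ of length $2^{-n}$, $\mathbb E\max_Im_\infty(I)^{q'}\le C2^{-n\kappa'}$. The maximum is nonincreasing in $n$, since each open dyadic interval of level $n+1$ lies in one of level $n$. Hence it tends to $0$ a.s. Dyadic points are a.s. not charged, so the maximum bounds every atom in $[0,1]$. By stationarity, the same holds on $\mathbb R$. $\square$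

## 8. Bounded $2q$-th moments of $S_x$

Fix $1<q<1/\theta$, let $K=\lceil q\rceil$, let $d_K$ be the $K$-fold divisor function, and put $\lambda(n)=g(n)d_K(n)$.

**Hypercontractivity.** For finite sums,
$$\Big\|\sum_na_n\alpha(n)\Big\|_{2q}^2\le\sum_n|a_n|^2d_K(n).\tag{17}$$
*Proof.* First, $d_K(mn)\le d_K(m)d_K(n)$ for all $m,n$. Every factorization $mn=c_1\cdots c_K$ has the form $c_i=a_ib_i$ with $\prod a_i=m$, $\prod b_i=n$: take $a_1=\gcd(c_1,m)$; then $c_1/a_1$ is coprime to $m/a_1$ and divides $(m/a_1)n$, so it divides $n$; continue with $m/a_1$ and $n/b_1$. Since $\alpha$ is completely multiplicative, orthogonality and Cauchy–Schwarz give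
$$\mathbb E\Big|\sum a_n\alpha(n)\Big|^{2K}=\sum_N\Big|\sum_{n_1\cdots n_K=N}\prod_ia_{n_i}\Big|^2\le\sum_Nd_K(N)\sum_{n_1\cdots n_K=N}\prod_i|a_{n_i}|^2\le\Big(\sum_n|a_n|^2d_K(n)\Big)^K,$$
and $2q\le2K$. $\square$ *Example.* For $1+\alpha(2)$ and $K=2$: $\mathbb E|1+\alpha(2)|^4=1+4+1=6$, and the bound is $(1+2)^2=9$.

Applied to all of $s_x$, (17) is not enough. By Wirsing's theorem with $\psi=\lambda$ and $\tau=K\theta$, $\sum_{n\le x}\lambda(n)$ has order $x(\log x)^{K\theta-1}$, while $N_x$ has order $x(\log x)^{\theta-1}$. So (17) loses $(\log x)^{(K-1)\theta}$. We shall use it only on pieces that are small for another reason, and handle the rest with Plancherel and Proposition 3.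

**Sums of $\lambda$.** Let $\varrho=1+c/2$. We have $\lambda(p)\le C$, and since $(1-c)\varrho\le1-c/2$, $\lambda(p^k)^\varrho\le Ck^C2^{k(1-c/2)}$ for $k\ge2$. So $\sum_{k\ge2}\lambda(p^k)^\varrho p^{-k}\le Cp^{-2}$, and the same holds for $\lambda$. As $\sum_{n\le z}\lambda(n)^\varrho\le z\prod_{p\le z}(1+\sum_k\lambda(p^k)^\varrho p^{-k})$, and likewise for $\lambda$,
$$\sum_{n\le z}\lambda(n)+\sum_{n\le z}\lambda(n)^\varrho\le Cz(1+\log z)^C\qquad(z\ge1).\tag{18}$$

Let $x$ be large, $y'=\exp(\sqrt{\log x})$, and $P_h=\{p>y':x^{e^{-h-1}}<p\le x^{e^{-h}}\}$ for integers $0\le h<\frac12\log\log x$. As $x^{e^{-h}}>y'$ exactly when $h<\frac12\log\log x$, these sets partition the primes in $(y',x]$.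

**Proposition 6.** (i) $\|s_x\|_{2q}^2\le Cx(1+\log x)^{\theta-1}$ for $x\ge1$; consequently $\sup_{x\ge1}\|S_x\|_{2q}<\infty$.
(ii) For $\varepsilon=e^{-h_0}$, $h_0\ge1$ an integer, write
$$S_x=\sum_{x^\varepsilon<p\le x}Z_{x,p}+R_{x,\varepsilon},\qquad Z_{x,p}=N_x^{-1/2}\alpha(p)f(p)s_{x/p}^{<p}.$$
Then $\limsup_x\mathbb E|R_{x,\varepsilon}|^2\le C\sum_{h\ge h_0}e^{h-e^h}$.

*Proof.* **Step 1: discard smooth and square-divisible integers.** For bounded $x$, (i) is trivial. Let $x$ be large and split the $n\le x$ into three classes: (I) $P(n)\le y'$; (II) $P(n)>y'$ and $P(n)^2\mid n$; (III) $P(n)>y'$ and $P(n)\,\|\,n$.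

For (I), (17) and Rankin's trick bound the squared $L^{2q}$ norm by
$$x^{1-1/\log y'}\prod_{p\le y'}\Big(1+\sum_{k\ge1}\lambda(p^k)p^{-k+k/\log y'}\Big)\le xe^{-\sqrt{\log x}}(\log x)^C .$$
Here $p^{1/\log y'}\le e$, so the term $k=1$ is $O(1/p)$. For $k\ge2$ the ratio $2^{1-c}p^{-1+1/\log y'}$ is $O(1/p)$, and at most $2^{-c+1/\log y'}\le2^{-c/2}$ for large $x$, so these terms sum to $O(p^{-2})$.

For (II), write $n=p^km$ with $p=P(n)$ and $P(m)<p$. By (17) and (18) the squared norm is at most $\sum_{p>y'}\sum_{k\ge2}\lambda(p^k)\sum_{m\le x/p^k}\lambda(m)\le Cx(\log x)^C\sum_{p>y'}p^{-2}\le Cx(\log x)^C/y'$. Both bounds are $o(x(\log x)^{\theta-1})$.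

**Step 2: Burkholder on class (III).** This class is the martingale $\sum_{p>y'}\alpha(p)f(p)s_{x/p}^{<p}$, whose increments have modulus squared $g(p)|s_{x/p}^{<p}|^2$. By Burkholder's inequality and Minkowski its squared $L^{2q}$ norm is at most $C\sum_h\Xi_h$ with $\Xi_h=\big\|\sum_{p\in P_h}g(p)|s_{x/p}^{<p}|^2\big\|_q$.

**Step 3: make the smoothness level independent of $p$.** Let $y=x^{e^{-h}}$. For $p\in P_h$, Jensen gives $|s_{x/p}^{<p}|^2\le\mathbb E\big[|s_{x/p}^{\le y}|^2\big|\mathcal F_{<p}\big]$. The dual Doob inequality states $\|\sum_i\mathbb E[X_i|\mathcal G_i]\|_q\le q\|\sum_iX_i\|_q$ for $X_i\ge0$ and $\mathcal G_i$ increasing. Its proof: for $0\le Y\in L^{q'}$, $\frac1q+\frac1{q'}=1$,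
$$\mathbb E\Big[Y\sum_i\mathbb E[X_i|\mathcal G_i]\Big]=\mathbb E\Big[\sum_iX_i\,\mathbb E[Y|\mathcal G_i]\Big]\le\mathbb E\Big[\sum_iX_i\cdot\sup_i\mathbb E[Y|\mathcal G_i]\Big]\le q\Big\|\sum_iX_i\Big\|_q\|Y\|_{q'},$$
by Hölder and Doob's inequality with constant $\frac{q'}{q'-1}=q$. Hence $\Xi_h\le q\big\|\sum_{p\in P_h}g(p)|s_{x/p}^{\le y}|^2\big\|_q$.

**Step 4: replace the sum over primes by an integral.** Let $X=(\log x)^{A_1}$ with $A_1$ large. Averaging over $t\in[p,p(1+1/X)]$,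
$$|s^{\le y}_{x/p}|^2\le\frac{2X}p\int_p^{p(1+1/X)}|s_{x/t}^{\le y}|^2dt+\frac{2X}p\int_p^{p(1+1/X)}|s_{x/p}^{\le y}-s_{x/t}^{\le y}|^2dt.\tag{19}$$

*Second term of (19).* By (17) its total contribution over all $h$, in $L^q$, is at most $C\sum_{y'<p\le x}\sum_{z/(1+1/X)\le m\le z}\lambda(m)$ with $z=x/p\ge1$. If $z\ge X$, the inner sum has at most $2z/X$ terms, up to a constant factor, and Hölder with (18) bounds it by $C(2z/X)^{1-1/\varrho}(Cz(\log x)^C)^{1/\varrho}\le z(\log x)^{-2}$, for $A_1$ and $x$ large. Summing over $p$ gives $O(x\log\log x/\log^2x)$. If $z<X$, the inner sum is at most $Cz(\log\log x)^C$ by (18). Since $\sum_{x/X<p\le x}\frac1p\le C\frac{\log\log x}{\log x}$, these $p$ contribute $O(x(\log\log x)^{C+1}/\log x)$. Both are $o(x(\log x)^{\theta-1})$ because $\theta>0$.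

*First term of (19).* It contributes $2\int|s_{x/t}^{\le y}|^2w(t)\,dt$ with $w(t)=\sum_{p\in P_h,\,p\le t\le p(1+1/X)}g(p)X/p$. The primes $p$ here lie in an interval of length $t/(X+1)$ ending at $t$, and $t>y'\ge X^2$ for large $x$, so $\log(t/(X+1))\ge\frac13\log t$. As $g(p)\le C$, the Brun–Titchmarsh inequality gives at most $Ct/(X\log t)$ such primes, so $w(t)\le C/\log t\le Ce^h/\log x$. The support of $w$ is in $[x^{e^{-h-1}},2x^{e^{-h}}]$. With $z=x/t$, and since $s_z^{\le y}=0$ for $z<1$, the first term is at most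
$$C\,\frac{xe^h}{\log x}\int_{z\ge\max(1,\,x^{1-e^{-h}}/2)}|s_z^{\le y}|^2\frac{dz}{z^2}.\tag{20}$$

**Step 5: apply Plancherel off the line.** The purpose is to exploit the long gap below $x^{1-e^{-h}}$. If $h\ge1$, then $z\ge x^{1/2}$ in (20), so $z^{-2/\log y}\le x^{-1/\log y}=e^{-e^h}$ and $z^{-2}\le z^{-2+2/\log y}e^{-e^h}$. Use (4) with $\sigma=-1/\log y$ for $h\ge1$ and $\sigma=0$ for $h=0$. As $y\ge y'$ is large, $\sigma$ is admissible for $y$ with $A=1$, and $\rho_\sigma\le C(1+s^2)^{-1}$. With $\Pi_\sigma(y)\le C(\log y)^\theta$ and (15), the $L^q$ norm of (20) is at most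
$$C\,\frac{xe^h}{\log x}\,e^{-e^h}(e^{-h}\log x)^\theta\le Cx(\log x)^{\theta-1}e^{h-e^h}$$
(for $h=0$ the factor $e^{-e^h}$ is a constant).

**Step 6: collect.** Thus $\Xi_h\le Cx(\log x)^{\theta-1}e^{h-e^h}+\mathrm{Err}_h$ with $\sum_h\mathrm{Err}_h=o(x(\log x)^{\theta-1})$, and $\sum_he^{h-e^h}<\infty$. With Step 1 and (12) this proves (i). For (ii), when $x^\varepsilon>y'$ the variable $N_x^{1/2}R_{x,\varepsilon}$ collects the $n$ in (I), in (II), and those in (III) with $P(n)\le x^\varepsilon$. By orthogonality $N_x\mathbb E|R_{x,\varepsilon}|^2$ is at most the $L^2$ masses of (I) and (II) plus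
$$\sum_{h\ge h_0}\mathbb E\sum_{p\in P_h}g(p)|s_{x/p}^{<p}|^2\le\sum_{h\ge h_0}\Xi_h .$$
Divide by $N_x$ and let $x\to\infty$. $\square$

## 9. Convergence of the conditional variance

Fix $\varepsilon=e^{-h_0}$ and let
$$T_x^\varepsilon=\sum_{x^\varepsilon<p\le x}\mathbb E\big[|Z_{x,p}|^2\big|\mathcal F_{<p}\big]=\frac1{N_x}\sum_{x^\varepsilon<p\le x}g(p)|s_{x/p}^{<p}|^2.$$
The aim is $T_x^\varepsilon\to c_\varepsilon V_\infty$ in $L^1$. We need to know how the mass of $|s_z^{\le y}|^2z^{-2}dz$ is distributed on the scale $z=y^v$.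

**Lemma 7.** Let $\mu_y$ be the random measure on $[0,\infty)$ with
$$\mu_y(h)=\Pi(y)^{-1}\int_1^\infty h\Big(\frac{\log z}{\log y}\Big)|s_z^{\le y}|^2\frac{dz}{z^2}.$$
There is a deterministic probability measure $\nu$ on $[0,\infty)$ such that $\mu_y(h)\to\nu(h)V_\infty$ in $L^1$ as $y\to\infty$, for each bounded, compactly supported $h$ with finitely many discontinuities.

*Proof.* **Step 1: Laplace transforms.** Plancherel off the line computes them. For $\beta\ge0$ and $\sigma=\beta/\log y$, (4) reads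
$$\mu_y(e^{-2\beta\,\cdot})=\frac{\Pi_\sigma(y)}{\Pi(y)}\cdot\frac1{2\pi}\int D_{y,\sigma}\rho_\sigma\,ds,$$
and in particular $\mathbb E\mu_y(1)=1$. We claim $\Pi_\sigma(y)/\Pi(y)\to\Phi(\beta):=\exp\big(\theta\int_0^1(e^{-2\beta v}-1)\frac{dv}v\big)$. The logarithm of the ratio is $\sum_{p\le y}\frac{g(p)}p(p^{-2\sigma}-1)$ plus the sum over $p\le y$ of the change of $\log\mathbb E|L_p(\sigma,\cdot)|^2-g(p)p^{-1-2\sigma}=O(p^{-2})$ between $\sigma=0$ and $\sigma=\beta/\log y$. The second sum tends to $0$ by dominated convergence. For the first, fix $\eta\in(0,1)$. On $[\eta,1]$ the measures $\sum_{p\le y}\frac{g(p)}p\delta_{\log p/\log y}$ converge weakly to $\theta\,dv/v$ by (11), and $p^{-2\sigma}=e^{-2\beta\log p/\log y}$. The primes $p\le y^\eta$ contribute $O\big(\beta\sum_{p\le y^\eta}\frac{\log p}{p\log y}\big)=O(\beta\eta)+o(1)$, and the part of $\int$ over $[0,\eta]$ is $O(\beta\eta)$. Let $\eta\to0$. By Corollary 5(ii) with $A=\beta$, $\mu_y(e^{-2\beta\,\cdot})\to\Phi(\beta)V_\infty$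 in $L^1$.

**Step 2: the limit $\nu$.** Taking expectations, the probability measures $\mathbb E\mu_y$ have Laplace transforms converging to $\Phi$, which is continuous with $\Phi(0)=1$. So $\mathbb E\mu_y\Rightarrow\nu$ with $\int e^{-2\beta v}\nu(dv)=\Phi(\beta)$.

**Step 3: continuous $h$ vanishing at infinity.** By Stone–Weierstrass approximate $h$ uniformly by linear combinations of $e^{-2kv}$, $k\ge1$. Since $\mathbb E\mu_y(1)=\nu(1)=\mathbb EV_\infty=1$, the uniform error passes to $L^1$, and the claim follows from Step 1.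

**Step 4: discontinuities.** By $\mathbb E|s_z^{\le y}|^2\le N_z$, (12) and $z=e^w$,
$$\mathbb E\mu_y([v,v+\eta])\le\frac C{\Pi(y)}\int_{v\log y}^{(v+\eta)\log y}(1+w)^{\theta-1}dw\le\frac C{\Pi(y)}\int_0^{\eta\log y}w^{\theta-1}dw\le C\eta^\theta .$$
By the portmanteau theorem $\nu$ gives mass at most $C\eta^\theta$ to relatively open intervals of length $\eta$. So $h$ may be changed to a continuous function on small intervals around its finitely many discontinuities, at a small cost in $L^1$. $\square$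

**Proposition 8.** $T_x^\varepsilon\to c_\varepsilon V_\infty$ in $L^1$ as $x\to\infty$, where $c_\varepsilon\in[0,1]$ is a constant, $1-c_\varepsilon=\lim_x\mathbb E|R_{x,\varepsilon}|^2$, and $c_\varepsilon\to1$ as $\varepsilon=e^{-h_0}\to0$.

*Proof.* Let $\varepsilon=\tau_0<\dots<\tau_L=1$ with mesh at most $\eta\in(0,1)$, and $u_i=x^{\tau_i}$. Constants $C_\varepsilon$ may depend on $\varepsilon$ but not on $\eta$, $\delta$ or the partition.

**A preliminary bound.** For $x^\varepsilon\le u<v\le x$, $1\le z\le x$ and $x$ large,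
$$\sum_{u<p\le v,\ p\le z}\frac zp\Big(1+\log\frac zp\Big)^{\theta-1}\le\frac{C_\varepsilon z}{\log x}\Big(\Big(\log\frac vu\Big)^\theta+1\Big).\tag{21}$$
Group the primes by $l=\lfloor\log(z/p)\rfloor\ge0$. By Chebyshev and $p>x^\varepsilon$ each group has $\sum\frac1p\le C_\varepsilon/\log x$, and on it $(1+\log\frac zp)^{\theta-1}\le(1+l)^{\theta-1}$. At most $\log\frac vu+2$ consecutive values of $l$ occur, and the sum of $(1+l)^{\theta-1}$ over them is at most $C((\log\frac vu)^\theta+1)$.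

**Step 1: freeze the smoothness level on $(u_{i-1},u_i]$.** We replace $s_{x/p}^{<p}$ by $s_{x/p}^{\le u_{i-1}}$. Let $p\in(u_{i-1},u_i]$ and $z=x/p$. Sort the $m\le z$ with $u_{i-1}<P(m)<p$ by $p'=P(m)$ and the exact power $p'^k\,\|\,m$:
$$\|s_z^{<p}-s_z^{\le u_{i-1}}\|_2^2\le\sum_{u_{i-1}<p'\le u_i}\sum_{k\ge1}g(p'^k)N_{z/p'^k}\le\frac{C_\varepsilon z}{\log x}\big((\eta\log x)^\theta+1\big)+Czx^{-\varepsilon}.$$
The terms $k=1$ are bounded by (12) and (21); the terms $k\ge2$ by $N_w\le Cw$ for $w>0$ and $\sum_{k\ge2}g(p'^k)p'^{-k}\le Cp'^{-2}$. As $1\le z\le x$ and $\theta<1$, $(\log x)^{\theta-1}\le C(1+\log z)^{\theta-1}$. So for $x\ge x_0(\varepsilon,\eta)$ the whole is at most $C_\varepsilon\eta^\theta z(1+\log z)^{\theta-1}$. Since $\||a|^2-|b|^2\|_1\le\|a-b\|_2(\|a\|_2+\|b\|_2)$ and $\|s_z^{<p}\|_2^2,\|s_z^{\le u_{i-1}}\|_2^2\le N_z\le Cz(1+\log z)^{\theta-1}$, summing over $p$ by (21) with $z=x$, $u=x^\varepsilon$, $v=x$ gives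
$$\Big\|T_x^\varepsilon-\frac1{N_x}\sum_{i=1}^L\sum_{u_{i-1}<p\le u_i}g(p)|s_{x/p}^{\le u_{i-1}}|^2\Big\|_1\le C_\varepsilon\eta^{\theta/2}\qquad(x\ge x_0(\varepsilon,\eta)).\tag{22}$$

**Step 2: replace primes by their density.** With the partition fixed, we claim that for each $i$
$$\frac1{N_x}\Big\|\sum_{u_{i-1}<p\le u_i}g(p)|s_{x/p}^{\le u_{i-1}}|^2-\theta\int_{u_{i-1}}^{u_i}|s_{x/t}^{\le u_{i-1}}|^2\frac{dt}{\log t}\Big\|_1\to0.\tag{23}$$
Write $s_z$ for $s_z^{\le u_{i-1}}$ in this step. Let $\delta\in(0,1)$ and, for $x$ large, split $(u_{i-1},u_i]$ into blocks $(t_l,t_{l+1}]$ with constant ratio $1+\delta'$, $\delta'\in[\delta/2,\delta]$. Put $z_l=x/t_l>1$, $\gamma_l=\sum_{t_l<p\le t_{l+1}}g(p)$ and $I_l=\theta\int_{t_l}^{t_{l+1}}\frac{dt}{\log t}$. By (a′), and since $\frac{d}{dt}\frac t{\log t}=\frac1{\log t}-\frac1{\log^2t}$, we have $\gamma_l=I_l+o(\delta t_l/\log t_l)$ uniformly in $l$, with $\delta$ fixed. Also $I_l\le C\delta t_l/\log t_l$.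

*Variation of $s$ on a block.* For $t\in(t_l,t_{l+1}]$ we have $z_l/(1+\delta)\le x/t\le z_l$, so $\|s_{x/t}-s_{z_l}\|_2^2\le N_{z_l}-N_{z_l/(1+\delta)}$. Write $N_z=C_1z(1+\log z)^{\theta-1}(1+e(z))$, where by (12) $e$ is bounded on $[1,\infty)$ and $e(z)\to0$. For $z\ge2$,
$$N_z-N_{z/(1+\delta)}=C_1z(1+\log z)^{\theta-1}\big[1+e(z)-\kappa_z\big(1+e(\tfrac z{1+\delta})\big)\big],\quad\kappa_z=\frac1{1+\delta}\Big(\frac{1+\log(z/(1+\delta))}{1+\log z}\Big)^{\theta-1}.$$
The last fraction is at most $1$ and at least $\frac12$, and $\theta-1<0$, so $1-\delta\le\kappa_z\le2$. Hence, with $\omega(z)=|e(z)|+\sup_{z/2\le w\le z}|e(w)|$ for $z\ge2$ and $\omega=1$ on $[1,2)$,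
$$N_z-N_{z/(1+\delta)}\le C(\delta+\omega(z))\,z(1+\log z)^{\theta-1}\qquad(z\ge1),\tag{24}$$
where $\omega$ is bounded, depends on $f$ only, and tends to $0$. (Here $N_w=0$ for $w<1$.) Consequently, for $t\in(t_l,t_{l+1}]$,
$$\big\||s_{x/t}|^2-|s_{z_l}|^2\big\|_1\le C(\delta+\omega(z_l))^{1/2}z_l(1+\log z_l)^{\theta-1}.$$

*Summation.* On each block decompose
$$\sum_pg(p)|s_{x/p}|^2-\theta\int|s_{x/t}|^2\frac{dt}{\log t}=\sum_pg(p)\big(|s_{x/p}|^2-|s_{z_l}|^2\big)+(\gamma_l-I_l)|s_{z_l}|^2+\theta\int\big(|s_{z_l}|^2-|s_{x/t}|^2\big)\frac{dt}{\log t}.$$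
With $\|s_{z_l}\|_2^2\le Cz_l(1+\log z_l)^{\theta-1}$, $t_lz_l=x$ and $\log t_l\ge\varepsilon\log x$, the left side of (23) is at most
$$\frac{C_\varepsilon x}{N_x\log x}\sum_l\delta(1+\log z_l)^{\theta-1}\big[(\delta+\omega(z_l))^{1/2}+o(1)\big].$$
Here $\frac x{N_x\log x}\le C(\log x)^{-\theta}$. The points $\log z_l$ lie in $[0,\log x]$ with spacing at least $\log(1+\delta/2)\ge\delta/4$, so $\sum_l\delta(1+\log z_l)^{\theta-1}\le C(\log x)^\theta$, and for fixed $z^*$ the terms with $z_l\le z^*$ contribute $O_{z^*}(1)$. For the other terms $\omega(z_l)\le\sup_{z>z^*}\omega(z)$. Let $x\to\infty$, then $z^*\to\infty$: the limsup is at most $C_\varepsilon\delta^{1/2}$. Then let $\delta\to0$.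

**Step 3: evaluate the integrals with Lemma 7.** Let $\tau=\tau_{i-1}$ and $y=u_{i-1}=x^\tau$. With $z=x/t$ we have $\log t=\log x-\log z=\log y\,(\tau^{-1}-\frac{\log z}{\log y})$, so
$$\int_{u_{i-1}}^{u_i}|s_{x/t}^{\le y}|^2\frac{dt}{\log t}=\frac x{\log y}\int h_i\Big(\frac{\log z}{\log y}\Big)|s_z^{\le y}|^2\frac{dz}{z^2},\qquad h_i(v)=\frac1{\tau^{-1}-v}\,1_{\left[\frac{1-\tau_i}\tau,\frac{1-\tau}\tau\right]}(v),$$
where $\tau^{-1}-v\ge1$ on the support. By Lemma 7, (12) and $\Pi(y)\sim H(\tau\log x)^\theta$, $\frac\theta{N_x}$ times this converges in $L^1$ to $\theta HC_1^{-1}\tau^{\theta-1}\nu(h_i)V_\infty$.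

**Step 4: refine the partition and identify $c_\varepsilon$.** By (22), (23) and Step 3, each partition of mesh at most $\eta$ has a constant $c_{\rm part}\ge0$ with $\limsup_x\|T_x^\varepsilon-c_{\rm part}V_\infty\|_1\le C_\varepsilon\eta^{\theta/2}$. As $\mathbb EV_\infty=1$, two such constants differ by at most the sum of their error bounds, so the $c_{\rm part}$ are Cauchy as $\eta\to0$. With limit $c_\varepsilon$ we get $T_x^\varepsilon\to c_\varepsilon V_\infty$ in $L^1$. The variables $Z_{x,p}$ and $R_{x,\varepsilon}$ involve disjoint sets of $n$, so by orthogonality $\mathbb ET_x^\varepsilon=1-\mathbb E|R_{x,\varepsilon}|^2$. Hence $1-c_\varepsilon=\lim_x\mathbb E|R_{x,\varepsilon}|^2$. In particular $c_\varepsilon\in[0,1]$, and by Proposition 6(ii) $1-c_\varepsilon\to0$ as $h_0\to\infty$. $\square$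

## 10. The martingale CLT and the proof of Theorem A

Existence of $m_\infty$ and $0<V_\infty<\infty$ a.s. are in Corollary 5. As $S_x$ depends only on $\lfloor x\rfloor$, let $x\to\infty$ through integers.

**Stable martingale CLT** (Hall–Heyde, *Martingale Limit Theory and its Application*, 1980, Theorem 3.2 and Corollary 3.1; Häusler–Luschgy, *Stable Convergence and Stable Limit Theorems*, 2015, Theorem 6.1). Let $(\mathcal G_i)_{i\ge0}$ be a filtration, $\mathcal G_\infty=\sigma(\bigcup_i\mathcal G_i)$, $k_n\uparrow\infty$, and let $(X_{n,i})_{i\le k_n}$ be real square-integrable martingale differences for $(\mathcal G_i)_{i\le k_n}$. If $\sum_i\mathbb E[X_{n,i}^2|\mathcal G_{i-1}]\to\Sigma^2$ in probability with $\Sigma^2<\infty$ a.s., and $\sum_i\mathbb E[X_{n,i}^21_{|X_{n,i}|>\epsilon}|\mathcal G_{i-1}]\to0$ in probability for every $\epsilon>0$, then $\mathbb E[Ze^{i\sum_iX_{n,i}}]\to\mathbb E[Ze^{-\Sigma^2/2}]$ for every bounded $\mathcal G_\infty$-measurable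 $Z$.

**Step 1: the CLT for the primes above $x^\varepsilon$.** Fix $\varepsilon=e^{-h_0}$ and $\zeta\in\mathbb C$. Let $X_{x,p}=\mathrm{Re}(\bar\zeta Z_{x,p})$ for $x^\varepsilon<p\le x$ and $X_{x,p}=0$ for other $p\le x$. This is a martingale difference array for the filtration generated by $\alpha$ at successive primes, which does not depend on $x$, and $\mathcal G_\infty=\mathcal F$. As $Z_{x,p}$ is $\alpha(p)$ times an $\mathcal F_{<p}$-measurable variable, $\mathbb E[X_{x,p}^2|\mathcal F_{<p}]=\frac12|\zeta|^2\mathbb E[|Z_{x,p}|^2|\mathcal F_{<p}]$. By Proposition 8, $\sum_p\mathbb E[X_{x,p}^2|\mathcal F_{<p}]\to\frac12|\zeta|^2c_\varepsilon V_\infty$ in probability.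

For the Lindeberg condition fix $q\in(1,1/\theta)$. By $g(p)\le C$, $\|s_z^{<p}\|_{2q}\le\|s_z\|_{2q}$ and Proposition 6(i),
$$\sum_p\mathbb E|X_{x,p}|^{2q}\le\frac{C|\zeta|^{2q}}{N_x^q}\sum_{p>x^\varepsilon}\Big(\frac xp\Big)^q\le C|\zeta|^{2q}(\log x)^{q(1-\theta)}x^{-\varepsilon(q-1)}\to0 .$$
This implies the conditional Lindeberg condition, since $X^21_{|X|>\epsilon}\le\epsilon^{2-2q}|X|^{2q}$.

Hence, for bounded $\mathcal F$-measurable $Z$,
$$\mathbb E\big[Ze^{i\,\mathrm{Re}(\bar\zeta\sum_pZ_{x,p})}\big]\to\mathbb E\big[Ze^{-|\zeta|^2c_\varepsilon V_\infty/4}\big]=\mathbb E\big[Ze^{i\,\mathrm{Re}(\bar\zeta\sqrt{c_\varepsilon V_\infty}\,G)}\big],$$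
because, given $\mathcal F$, $\mathrm{Re}(\bar\zeta\sqrt{c_\varepsilon V_\infty}G)$ is a real Gaussian of variance $\frac12|\zeta|^2c_\varepsilon V_\infty$. For $Z\ge0$ with $\mathbb EZ>0$, Lévy's continuity theorem under the probability $Z\,d\mathbb P/\mathbb EZ$ gives convergence in law; by linearity in $Z$, $\sum_pZ_{x,p}\to\sqrt{c_\varepsilon V_\infty}\,G$ stably.

**Step 2: let $\varepsilon\to0$.** For bounded Lipschitz $g_0:\mathbb C\to\mathbb R$,
$$\limsup_x\big|\mathbb E[Zg_0(S_x)]-\mathbb E[Zg_0(\sqrt{c_\varepsilon V_\infty}G)]\big|\le\|Z\|_\infty\|g_0\|_{\rm Lip}\limsup_x(\mathbb E|R_{x,\varepsilon}|^2)^{1/2}=\|Z\|_\infty\|g_0\|_{\rm Lip}\sqrt{1-c_\varepsilon}.$$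
As $h_0\to\infty$, $c_\varepsilon\to1$ and $\mathbb E[Zg_0(\sqrt{c_\varepsilon V_\infty}G)]\to\mathbb E[Zg_0(\sqrt{V_\infty}G)]$. So $\mathbb E[Zg_0(S_x)]\to\mathbb E[Zg_0(\sqrt{V_\infty}G)]$. Bounded Lipschitz functions determine weak convergence under each probability $Z\,d\mathbb P/\mathbb EZ$ with $Z\ge0$, so this extends to bounded continuous $g$, and by linearity to all $Z$. This is (1).

**Step 3: moments.** Let $q\in[0,1/\theta)$ and choose $q'\in(\max(1,q),1/\theta)$. By Proposition 6(i), $\sup_x\mathbb E|S_x|^{2q'}<\infty$, so $|S_x|^{2q}$ is uniformly integrable. By (1) with $Z=1$, $\mathbb E|S_x|^{2q}\to\mathbb E[V_\infty^q|G|^{2q}]=\Gamma(q+1)\mathbb E[V_\infty^q]$, which is finite by Corollary 5(i). This is (2), and Theorem A is proved. $\blacksquare$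

## 11. Infinite moments from $q=1/\theta$ on: proof of Theorem B

**Step 1: reduce to $q=1/\theta$.** It suffices to show $\mathbb E[V_\infty^{1/\theta}]=\infty$. Indeed $V_\infty^{1/\theta}\le1+V_\infty^q$ for $q\ge1/\theta$. By (1) and Fatou for convergence in distribution, $\liminf_x\mathbb E|S_x|^{2q}\ge\Gamma(q+1)\mathbb E[V_\infty^q]$. The last sentence of Theorem B then follows together with Theorem A; the limit is positive as $V_\infty>0$ a.s.

Let $q=1/\theta>1$ and suppose $\mathbb E[V_\infty^q]<\infty$. As $\rho\ge\frac45$ on $[0,1]$, $\mathbb E[m_\infty([0,1])^q]<\infty$. We look for a contradiction in $\sum_Im_\infty(I)^q$ over dyadic intervals: its mean should stay bounded below, because the exponent $\kappa$ of Section 5 vanishes at $q=1/\theta$, but it tends to $0$ a.s. because no interval carries much mass.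

**Step 2: a lower bound for one interval.** Let $I\subset[0,1]$ be an open dyadic interval of length $\ell=2^{-n}=e^{-j}$ with $j=n\log2$, let $w=y_j$, let $t$ be its left endpoint, and write $D_w=D_{w,0}$. By Corollary 5(i) and Jensen, $\mathbb E[m_\infty(I)^q]\ge\mathbb E[m_{w,0}(I)^q]$. By Hölder,
$$\int_I\mathbb E[D_w(t)^{q-1}D_w(u)]\,du=\mathbb E[D_w(t)^{q-1}m_{w,0}(I)]\le\|D_w(t)\|_q^{q-1}\,\|m_{w,0}(I)\|_q.\tag{25}$$
By (7) and (9), $\mathbb E[D_w(t)^q]\le Ce^{j\theta q(q-1)}$, so $\|D_w(t)\|_q^{q-1}\le Ce^{j\theta(q-1)^2}$. For the left side of (25), take $n$ large, so that $w>p_1$, and apply (8) to the primes in $(p_1,w]$ with exponents $(q-1,1)$, where $Q_p=(q-1)(q-2)+2(q-1)\cos((u-t)\log p)$. As $|u-t|\le e^{-j}$, (9) shows that this part of $\mathbb E[D_w(t)^{q-1}D_w(u)]$ is at least $C^{-1}e^{j\theta[(q-1)(q-2)+2(q-1)]}=C^{-1}e^{j\theta q(q-1)}$. The primes $p\le p_1$ contribute an independent factor, which is a continuous function of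 $u-t$ with value $\prod_{p\le p_1}\mathbb E[D_{p,0}(0)^q]\ge1$ at $u=t$ (Jensen). So this factor is at least $\frac12$ for $n$ large. Since $q(q-1)-(q-1)^2=q-1$, (25) gives $\|m_{w,0}(I)\|_q\ge C^{-1}\ell e^{j\theta(q-1)}$ and, using $\theta q=1$,
$$\mathbb E[m_\infty(I)^q]\ge C^{-1}e^{-jq+j\theta q(q-1)}=C^{-1}e^{-j}=C^{-1}2^{-n}.$$

**Step 3: the contradiction.** Summing over the $2^n$ intervals, $\mathbb E\sum_Im_\infty(I)^q\ge C^{-1}>0$ for all large $n$. On the other hand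
$$\sum_Im_\infty(I)^q\le\Big(\max_Im_\infty(I)\Big)^{q-1}m_\infty([0,1])\longrightarrow0\quad\text{a.s.}$$
by Corollary 5(iv), and the sum is dominated by $m_\infty([0,1])^q\in L^1$. Dominated convergence gives $\mathbb E\sum_Im_\infty(I)^q\to0$, a contradiction. So $\mathbb E[V_\infty^{1/\theta}]=\infty$, and Theorem B is proved. $\blacksquare$
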